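# Paracompactness of rectifiable $p$-spaces

Throughout, all spaces are assumed to be $T_1$. A family of sets is *locally finite* in $X$ if every point of $X$ has a neighborhood meeting only finitely many members of it (members are counted with their indices). A *refinement* of a cover $\mathcal D$ is a cover each of whose members lies in some member of $\mathcal D$. A space is *paracompact* if it is Hausdorff and every open cover has a locally finite open refinement.

## 1. The group $\mathbb R\times\{0,1\}^A$ and its compact fibers

Let $A$ be an uncountable set, view $\{0,1\}^A$ as a product of groups of order two, and let $G=\mathbb R\times\{0,1\}^A$. This is a topological group. It is not metrizable, because it is not first countable at the neutral element $0$: given neighborhoods $V_0,V_1,\dots$ of $0$, each $V_n$ contains a basic neighborhood restricting only finitely many coordinates from $A$. Some $a\in A$ is restricted by none of them, so the open set of points whose $a$-coordinate is $0$ contains no $V_n$.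

Nevertheless $G$ is paracompact, and we can check this by hand. Let $\mathcal D$ be an open cover of $G$. For each $t\in\mathbb R$ the fiber $\{t\}\times\{0,1\}^A$ is compact, so finitely many members of $\mathcal D$ cover it; call this finite family $\mathcal D_t$. By the tube lemma there is an open interval $I_t\ni t$ with $I_t\times\{0,1\}^A\subset\bigcup\mathcal D_t$. For each integer $k$, finitely many of the $I_t$ cover $[k,k+1]$; intersect these with $(k-1,k+2)$. Doing this for all $k$ gives a locally finite open cover $\{J_s\}$ of $\mathbb R$ with $J_s\subset I_{t(s)}$. Then
$$\{(J_s\times\{0,1\}^A)\cap D:\ D\in\mathcal D_{t(s)}\}$$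
is an open refinement of $\mathcal D$. It is locally finite, since a neighborhood $I\times\{0,1\}^A$ of a point meets only finitely many of the sets $J_s\times\{0,1\}^A$ when $I$ is small, and each of these is cut into finitely many pieces.

The argument uses three things:

* the compact set $K=\{0\}\times\{0,1\}^A$;
* the sets $U_n=(-2^{-n},2^{-n})\times\{0,1\}^A$, which shrink to $K$: by the tube lemma, every open set containing $K$ contains some $U_n$;
* the fact that the translates $x+K$ are the fibers of a map onto a metric space, so that they partition $G$.

Now weaken the algebra. Keep the compact set and the countably many neighborhoods shrinking to it, but in place of the group structure keep only a continuous way to move a base point $e$ to every point $x$. The translates of $K$ may then overlap in disorderly ways, and the third ingredient is lost. Is the space still paracompact? The next two sections make this precise.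

## 2. Rectifications, with three examples

**Definition.** A space $X$ is *rectifiable* if there are a homeomorphism $\varphi:X\times X\to X\times X$ and a point $e\in X$ such that $\pi_1\circ\varphi=\pi_1$, where $\pi_1$ is the projection onto the first factor, and $\varphi(x,x)=(x,e)$ for every $x\in X$.

Since $\varphi$ and $\varphi^{-1}$ preserve the first coordinate, we may write $\varphi(x,y)=(x,q(x,y))$ and $\varphi^{-1}(x,y)=(x,p(x,y))$. Then $p,q:X\times X\to X$ are continuous and
$$p(x,q(x,y))=y=q(x,p(x,y)),\qquad q(x,x)=e,\qquad p(x,e)=x. \tag{1}$$
So $p(x,\cdot)$ is a homeomorphism of $X$ onto $X$ with inverse $q(x,\cdot)$, and it sends $e$ to $x$. Think of $p(x,y)$ as "$xy$" and of $q(x,y)$ as "$x^{-1}y$". In particular $X$ is homogeneous. For $A,B\subset X$ put $p(A\times B)=\{p(a,b):a\in A,\ b\in B\}$, and similarly for $q$.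

**Example A (groups).** A topological group is rectifiable: take $p(x,y)=xy$ and $q(x,y)=x^{-1}y$. More generally, every topological gyrogroup is rectifiable; we shall not need the definition of a gyrogroup.

**Example B (a distorted line).** On $\mathbb R$ let $\varphi(x,y)=(x,e^{-x}(y-x))$, with base point $0$. This is a homeomorphism of $\mathbb R^2$ with inverse $(x,y)\mapsto(x,x+e^xy)$, and $\varphi(x,x)=(x,0)$. Here $p(x,y)=x+e^xy$ and $q(x,y)=e^{-x}(y-x)$. The translate $p(\{x\}\times(-\varepsilon,\varepsilon))$ is the interval of radius $\varepsilon e^x$ about $x$: the size depends on where we stand.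

**Example C (three points).** Let $X=\{0,1,2\}$ be discrete, with base point $e=0$. Any choice of bijections $p(x,\cdot)$ with $p(x,0)=x$ gives a rectification. List the values at $0,1,2$ in order, and choose
$$p(0,\cdot)=(0,1,2),\qquad p(1,\cdot)=(1,0,2),\qquad p(2,\cdot)=(2,0,1).$$
The inverse bijections are $q(0,\cdot)=(0,1,2)$, $q(1,\cdot)=(1,0,2)$, $q(2,\cdot)=(1,2,0)$, and $q(x,x)=0$ for each $x$.

**Fact (separation).** *Every rectifiable space is regular, hence Hausdorff, being $T_1$.*

By homogeneity it suffices to take an open $U\ni e$ and find an open $V\ni e$ with $\overline V\subset U$. Since $p(e,e)=e$, there is an open $V\ni e$ with $p(V\times V)\subset U$. Let $z\in\overline V$. The set $\{w:q(w,z)\in V\}$ is open, and it contains $z$ because $q(z,z)=e$. So it contains some $w\in V$, and then $z=p(w,q(w,z))\in p(V\times V)\subset U$.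

## 3. Compact sets of countable character, $p$-spaces, and the theorems

**Definition.** A set $K\subset X$ *has countable character in $X$* if there are countably many open sets $U_n\supset K$ such that every open $O\supset K$ contains some $U_n$. Taking finite intersections, we may and shall assume $U_0\supset U_1\supset\cdots$.

In Section 1, no point of $\mathbb R\times\{0,1\}^A$ has countable character (we checked this at $0$, and the space is homogeneous), but the compact set $\{0\}\times\{0,1\}^A$ does. A contrasting example is the topological group $\mathbb Z^{\omega_1}$, in which no nonempty compact set $K$ has countable character. Let open sets $U_n\supset K$ be given and fix $x\in K$. Each $U_n$ contains a basic neighborhood of $x$ restricting only a finite set $F_n$ of coordinates. Choose $\alpha\in\omega_1\setminus\bigcup_nF_n$. The projection of $K$ to coordinate $\alpha$ is compact in $\mathbb Z$, so it is a finite set $S$, and $O=\{y:y_\alpha\in S\}$ is an open set containing $K$. But each $U_n$ contains a point that agrees with $x$ on $F_n$ and has $\alpha$-coordinate outside $S$, so $U_n\not\subset O$.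

**Definition.** A Tychonoff space $X$ is a *$p$-space* (in the sense of Arhangel'skii) if there is a sequence $\{\gamma_n:n\in\omega\}$ of families of open subsets of the Stone–Čech compactification $\beta X$ such that each $\gamma_n$ covers $X$ and, for every $x\in X$,
$$\bigcap_{n\in\omega}\mathrm{St}(x,\gamma_n)\subset X,\qquad\text{where } \mathrm{St}(x,\gamma_n)=\bigcup\{U\in\gamma_n:x\in U\}.$$

For instance, a locally compact Hausdorff space $X$ is open in $\beta X$, so $\gamma_n=\{X\}$ for all $n$ shows that it is a $p$-space.

The question, taken from Meng Bao and Fucai Lin, "Feathered gyrogroups and gyrogroups with countable pseudocharacter", arXiv:1911.12938 (2019), is: **is every rectifiable $p$-space paracompact?** The answer is yes, with no assumption beyond $T_1$ and the definitions given. We shall prove the following.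

**Theorem 1.** *If a rectifiable $T_1$-space $X$ contains a nonempty compact set of countable character in $X$, then $X$ is paracompact. In particular, every rectifiable $p$-space is paracompact.*

**Theorem 2.** *For a rectifiable $T_1$-space $X$ the following are equivalent: (a) $X$ contains a nonempty compact set of countable character; (b) $X$ admits a perfect map onto a metrizable space; (c) $X$ is a $p$-space; (d) $X$ is a paracompact $p$-space.*

**Theorem 3.** *A locally compact rectifiable $T_1$-space is a disjoint union of clopen $\sigma$-compact subspaces.*

A *perfect* map is a continuous closed map with compact fibers. Some hypothesis such as (a) is needed in Theorem 1: $\mathbb Z^{\omega_1}$ is rectifiable, being a topological group, and by A. H. Stone (1948) it is not normal, hence not paracompact.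

Since all spaces under discussion are $T_1$, every topological gyrogroup that is a $p$-space is paracompact, by Theorem 1.

**Fact ($p$-spaces have such compact sets).** *A rectifiable $p$-space contains a compact set $K\ni e$ of countable character.*

This reduces the second sentence of Theorem 1 to the first; only $e\in X$ is used. Let $\{\gamma_n\}$ be as in the definition, and pick $G_n\in\gamma_n$ with $e\in G_n$. As $\beta X$ is regular, we can choose open sets $O_n\ni e$ in $\beta X$ with $O_0=\beta X$ and $\mathrm{cl}_{\beta X}O_{n+1}\subset O_n\cap G_n$. The $O_n$ decrease, and $K=\bigcap_nO_n=\bigcap_n\mathrm{cl}_{\beta X}O_n$ is closed in $\beta X$, hence compact. It contains $e$, and $K\subset\bigcap_nG_n\subset\bigcap_n\mathrm{St}(e,\gamma_n)\subset X$. If $O$ is an open subset of $\beta X$ containing $K$, the decreasing closed sets $\mathrm{cl}_{\beta X}O_n\setminus O$ have empty intersection, so by compactness one of them is empty, and $O_n\subset O$. Every open subset of $X$ containing $K$ is the trace of such an $O$, so the sets $O_n\cap X$ witness that $K$ has countable character in $X$.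

## 4. Translates that overlap and estimates that are not uniform

Fix a compact $K\ni e$ with decreasing neighborhoods $U_n$ as in the definition, and write $C_x=p(\{x\}\times K)$ for its translates. A sensible first attempt imitates groups in one of two ways.

The first way is to form a "coset space" whose points are the sets $C_x$, after improving $K$ so that it is closed under the operations. In a group with $K$ a subgroup, $y=xh\in xK$ gives $yK=(xh)K=x(hK)=xK$, so the translates partition the group. The middle equality is associativity, and this is where the argument stops. Look at Example C with $K=\{0,1\}$. This $K$ is closed under both operations: $p(0,\cdot)$ and $q(0,\cdot)$ are the identity, and $p(1,\cdot)$ and $q(1,\cdot)$ exchange $0$ and $1$. But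
$$C_0=\{0,1\},\qquad C_1=\{1,0\},\qquad C_2=\{2,0\}.$$
So $C_0$ and $C_2$ overlap without being equal, and no map has the $C_x$ as its fibers.

The second way is to build a metric-like structure from the relations "$q(x,y)\in U_n$". For this one wants, for each $n$, some $m$ such that for all $x,y,z$
$$q(x,y)\in U_m\ \text{ and }\ q(y,z)\in U_m\ \Longrightarrow\ q(x,z)\in U_n.$$
In a group $x^{-1}z=(x^{-1}y)(y^{-1}z)$, so the requirement does not involve the position of $x$. In Example B take $K=\{0\}$ and $U_n=(-2^{-n},2^{-n})$. Given $m$, put $u=v=2^{-m-1}$, $y=p(x,u)=x+e^xu$ and $z=p(y,v)=y+e^yv$. Then $q(x,y)=u$ and $q(y,z)=v$ lie in $U_m$, but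
$$q(x,z)=e^{-x}(e^xu+e^yv)=u+v\,e^{\,e^xu},$$
which tends to infinity as $x\to\infty$. So no $m$ works, even for $n=0$. Two consecutive translations cannot be controlled uniformly.

What survives is this: for *one* translation at *one* point $x$, compactness of $K$ gives an index $n$ that works near $x$. The proof uses only such statements. The index depends on the point, so we sort the points into countably many classes according to the index that works for them, and then pay for this countable decomposition with a shrinking lemma for countable increasing covers. The metric comes last: only after paracompactness is known do we build it.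

## 5. Local control of a single translation

From here through Section 8, $X$ is rectifiable and contains a nonempty compact set $K_0$ of countable character. Pick $a\in K_0$. The image $K=q(\{a\}\times K_0)$ of $K_0$ under the homeomorphism $q(a,\cdot)$ is again compact of countable character, and $e=q(a,a)\in K$. Fix this $K$ and a decreasing sequence $(U_n)$ of open sets as in the definition. Then
$$\bigcap_nU_n=K: \tag{2}$$
if $y\notin K$, the set $X\setminus\{y\}$ is open since $X$ is $T_1$, and it contains $K$, so it contains some $U_n$.

Put $C_x=p(\{x\}\times K)$. This is compact, and $x=p(x,e)\in C_x$. Let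
$$\mathcal W_n=\{W\subset X\text{ open}:\ q(W\times W)\subset U_n\},\qquad \mathrm{St}_n(A)=\bigcup\{W\in\mathcal W_n:W\cap A\neq\emptyset\}.$$
Since $q(x,x)=e\in U_n$ and $q$ is continuous, every point lies in some $W\in\mathcal W_n$; so $\mathcal W_n$ is an open cover. Since $U_{n+1}\subset U_n$, we have $\mathcal W_{n+1}\subset\mathcal W_n$ and $\mathrm{St}_{n+1}(A)\subset\mathrm{St}_n(A)$.

Two facts carry the whole proof. The first compares stars with translates: for every $A\subset X$,
$$A\subset\mathrm{St}_n(A)\subset p(A\times U_n). \tag{3}$$
Indeed, if $a\in A$ and $a,z\in W\in\mathcal W_n$, then $q(a,z)\in U_n$ and $z=p(a,q(a,z))\in p(A\times U_n)$.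

The second is the local control announced above. *If $O$ is open and $C_x\subset O$, there are an open $V\ni x$ and an $n_0$ such that*
$$\mathrm{St}_n(V)\subset p(V\times U_n)\subset O\qquad\text{for all } n\ge n_0. \tag{4}$$
Indeed $\{x\}\times K\subset p^{-1}(O)$, an open set. By the tube lemma for the compact set $K$, there are open $V\ni x$ and $U\supset K$ with $V\times U\subset p^{-1}(O)$. Choose $n_0$ with $U_{n_0}\subset U$. For $n\ge n_0$ we have $U_n\subset U$, so $p(V\times U_n)\subset O$, and (3) gives the other inclusion.

## 6. Shrinking countable increasing covers

**Lemma 1.** *If $G_0\subset G_1\subset\cdots$ is an open cover of $X$, there is an open cover $G_0'\subset G_1'\subset\cdots$ of $X$ with $\overline{G_k'}\subset G_k$ for all $k$.*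

*Proof.* Put
$$G_k'=\{x:\ \mathrm{St}_k(V)\subset G_k\text{ for some open }V\ni x\}.$$
We use the same $k$ as the star index and as the index of the cover; this is what makes countability useful.

**Step 1: the sets are open and increasing.** The set $V$ that works for $x$ works for every point of $V$, so $G_k'$ is open. If $\mathrm{St}_k(V)\subset G_k$, then $\mathrm{St}_{k+1}(V)\subset\mathrm{St}_k(V)\subset G_k\subset G_{k+1}$.

**Step 2: they cover $X$.** Given $x$, the compact set $C_x$ lies in some $G_j$, because the $G_k$ increase. By (4) there are an open $V\ni x$ and $n$ with $\mathrm{St}_n(V)\subset G_j$. With $k=\max(j,n)$ we get $\mathrm{St}_k(V)\subset\mathrm{St}_n(V)\subset G_j\subset G_k$, so $x\in G_k'$.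

**Step 3: closures stay inside.** Let $z\in\overline{G_k'}$. Take $W\in\mathcal W_k$ with $z\in W$, and $y\in W\cap G_k'$. Let $V\ni y$ be a witness for $y\in G_k'$. Then $z\in W\subset\mathrm{St}_k(\{y\})\subset\mathrm{St}_k(V)\subset G_k$. $\square$

## 7. Sorting points by the first member containing $C_x$

**Lemma 2.** *Let $\{O_\alpha:\alpha<\kappa\}$ be an open cover of $X$ indexed by an ordinal $\kappa$, with $O_\alpha\subset O_\beta$ for $\alpha\le\beta$. Then it has a locally finite open refinement.*

Here is the mechanism in the smallest case. Let $X=\mathbb R$ be the additive group, $K=\{0\}$, $U_m=(-2^{-m},2^{-m})$, so that $C_x=\{x\}$. Let $O_0=(-\infty,1)$ and $O_1=\mathbb R$. The first member containing $C_x$ has index $\mu(x)=0$ if $x<1$ and $\mu(x)=1$ if $x\ge1$. The two classes touch at $1$. Now keep only those $x$ for which the whole interval $(x-2^{-m},x+2^{-m})$ fits into $O_{\mu(x)}$. What remains is $(-\infty,1-2^{-m}]$ and $[1,\infty)$: a gap has opened between the classes. As $m$ grows, the gaps shrink and every point is eventually kept. The proof shows that gaps always open in this way.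

*Proof of Lemma 2.* Each $C_x$ is compact and the $O_\alpha$ increase, so $C_x$ lies in some $O_\alpha$. Let $\mu(x)$ be the least such $\alpha$. For $m\in\omega$ put
$$Y_m=\{x:\ p(\{x\}\times U_m)\subset O_{\mu(x)}\},\qquad Y_{m,\alpha}=\{x\in Y_m:\mu(x)=\alpha\}.$$
By (4) applied to $C_x\subset O_{\mu(x)}$, every $x$ lies in some $Y_m$, so $X=\bigcup_mY_m$. The sets $Y_{m,\alpha}$ need not be open.

**Step 1: for fixed $m$, every $w\in X$ has an open neighborhood meeting $Y_{m,\alpha}$ for at most one $\alpha$.** This is the gap statement. It will follow once we show that $\mu$ is constant on $Y_m$ near $w$. Let $\gamma=\mu(w)$.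

*Upper bound.* By (4) there are an open $V\ni w$ and $n$ with $p(V\times U_n)\subset O_\gamma$. For $x\in V$ we get $C_x\subset p(\{x\}\times U_n)\subset O_\gamma$, so $\mu(x)\le\gamma$.

*Lower bound.* First, $C_w\not\subset\bigcup_{\beta<\gamma}O_\beta$. For $\gamma=0$ this holds since $C_w\neq\emptyset$ and the union is empty; for $\gamma>0$, otherwise compactness and monotonicity would give $C_w\subset O_\beta$ for some $\beta<\gamma$, against the choice of $\gamma$. Pick $y\in C_w\setminus\bigcup_{\beta<\gamma}O_\beta$. As $y=p(w,k)$ with $k\in K$, we have $q(w,y)=k\in K\subset U_m$. Now keep $y$ fixed and move $w$: by continuity there is an open $N\ni w$ with $q(x,y)\in U_m$ for all $x\in N$. Hence $y=p(x,q(x,y))\in p(\{x\}\times U_m)$ for all $x\in N$. If moreover $x\in Y_m$, then $y\in O_{\mu(x)}$, and since $y$ lies in no $O_\beta$ with $\beta<\gamma$, we get $\mu(x)\ge\gamma$.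

Thus $\mu(x)=\gamma$ for all $x\in V\cap N\cap Y_m$, and $V\cap N$ meets no $Y_{m,\alpha}$ with $\alpha\ne\gamma$.

**Step 2: enlarge the $Y_{m,\alpha}$ to open sets without leaving $O_\alpha$.** For $k\ge m$ let $T_{m,k,\alpha}=\mathrm{St}_k(Y_{m,\alpha})$. It is open and contains $Y_{m,\alpha}$, and by (3) and the definition of $Y_m$,
$$T_{m,k,\alpha}\subset p(Y_{m,\alpha}\times U_k)\subset p(Y_{m,\alpha}\times U_m)\subset O_\alpha.$$

**Step 3: find where, for given $m$ and $k$, these open sets are locally finite.** For $k\ge m$ let $G_{m,k}$ be the set of $w$ having an open neighborhood $V$ such that $\mathrm{St}_k(V)$ meets $Y_{m,\alpha}$ for only finitely many $\alpha$. It is open, and it increases with $k$ because $\mathrm{St}_{k+1}(V)\subset\mathrm{St}_k(V)$.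

For fixed $m$ the sets $G_{m,k}$, $k\ge m$, cover $X$. Given $w$, each $c\in C_w$ has by Step 1 an open neighborhood meeting at most one $Y_{m,\alpha}$. Finitely many of these neighborhoods cover $C_w$, and their union $O$ meets $Y_{m,\alpha}$ for only finitely many $\alpha$. By (4), $\mathrm{St}_k(V)\subset O$ for some open $V\ni w$ and some $k\ge m$, so $w\in G_{m,k}$.

Stars are symmetric: $V$ meets $\mathrm{St}_k(Y_{m,\alpha})$ if and only if some $W\in\mathcal W_k$ meets both $V$ and $Y_{m,\alpha}$, if and only if $\mathrm{St}_k(V)$ meets $Y_{m,\alpha}$. So the witness $V$ for $w\in G_{m,k}$ meets $T_{m,k,\alpha}$ for only finitely many $\alpha$. That is, $\{T_{m,k,\alpha}\}_\alpha$ is locally finite at every point of $G_{m,k}$.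

**Step 4: cut down so that each family is locally finite everywhere.** For fixed $m$ apply Lemma 1 to the increasing cover $\{G_{m,k}\}_{k\ge m}$. We get open sets $G'_{m,k}$, increasing in $k$, covering $X$, with $\overline{G'_{m,k}}\subset G_{m,k}$. For fixed $m,k$ the family $\{T_{m,k,\alpha}\cap G'_{m,k}\}_\alpha$ is locally finite in $X$: at points of $G_{m,k}$ by Step 3, and any other point has the neighborhood $X\setminus\overline{G'_{m,k}}$, which misses the whole family. Over all $m\le k$ and all $\alpha$ these sets cover $X$: if $x\in Y_{m,\alpha}$, choose $k\ge m$ with $x\in G'_{m,k}$, and then $x\in T_{m,k,\alpha}\cap G'_{m,k}$.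

**Step 5: merge countably many locally finite families into one.** Number the pairs $(m,k)$ with $m\le k$ by $j\in\omega$. We now have open sets $S_{j,\alpha}\subset O_\alpha$, together covering $X$, with $\{S_{j,\alpha}\}_\alpha$ locally finite for each $j$. Let $B_j=\bigcup_{i\le j}\bigcup_\alpha S_{i,\alpha}$. These sets form an increasing open cover; let $\{B_j'\}$ be the cover given by Lemma 1, so $\overline{B_j'}\subset B_j$. Put $B_{-1}=B'_{-1}=\emptyset$ and
$$L_{j,\alpha}=S_{j,\alpha}\setminus\overline{B'_{j-1}},$$
an open subset of $O_\alpha$.

These sets cover $X$: if $j$ is least with $x\in B_j$, then $x\in S_{j,\alpha}$ for some $\alpha$, and $x\notin B_{j-1}\supset\overline{B'_{j-1}}$, so $x\in L_{j,\alpha}$.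

They form a locally finite family. Let $x\in B_i'$. For $j>i$ we have $B_i'\subset B'_{j-1}$, so the open set $B_i'$ misses every $L_{j,\alpha}$ with $j>i$. For each of the finitely many $j\le i$ the family $\{L_{j,\alpha}\}_\alpha$ is locally finite, since $L_{j,\alpha}\subset S_{j,\alpha}$. Intersecting $B_i'$ with finitely many neighborhoods of $x$ finishes the proof. $\square$

## 8. From increasing covers to all covers

*Proof of Theorem 1.* We prove, by induction on the cardinality of an open cover, that every open cover of $X$ has a locally finite open refinement. A finite cover is its own locally finite refinement. Let $\mathcal D=\{D_\beta:\beta<\kappa\}$ be an open cover with $\kappa$ an infinite cardinal, and assume the statement for all covers of cardinality less than $\kappa$. Put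
$$O_\alpha=\bigcup_{\beta\le\alpha}D_\beta\qquad(\alpha<\kappa).$$
This is an increasing open cover.

**Step 1: shrink $\{O_\alpha\}$ to an increasing open cover $\{P_\alpha\}$ with $\overline{P_\alpha}\subset O_\alpha$.** The closures will allow us to use the induction hypothesis. By Lemma 2 there is a locally finite open cover $\{L_i\}_{i\in I}$ with $L_i\subset O_{\alpha(i)}$. Let $H_\alpha=\bigcup\{L_i:\alpha(i)>\alpha\}$ and $P_\alpha=X\setminus\overline{H_\alpha}$. The $P_\alpha$ are open, and they increase because the $H_\alpha$ decrease. They cover $X$: a point $x$ has a neighborhood meeting only finitely many $L_i$; let $\alpha$ be the largest of the corresponding $\alpha(i)$; then this neighborhood misses $H_\alpha$, so $x\in P_\alpha$. Finally, the open set $H_\alpha$ misses $P_\alpha$, hence misses $\overline{P_\alpha}$. As the $L_i$ cover $X$, we get $\overline{P_\alpha}\subset\bigcup\{L_i:\alpha(i)\le\alpha\}\subset O_\alpha$.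

**Step 2: refine $\mathcal D$ over each $\overline{P_\alpha}$.** The family $\{D_\beta:\beta\le\alpha\}\cup\{X\setminus\overline{P_\alpha}\}$ is an open cover of $X$, because $\overline{P_\alpha}\subset O_\alpha$. Its cardinality is less than $\kappa$, since $\alpha<\kappa$ and $\kappa$ is an infinite cardinal. By the induction hypothesis it has a locally finite open refinement. Let $\mathcal V_\alpha$ consist of the members of that refinement that meet $\overline{P_\alpha}$. Then $\mathcal V_\alpha$ is locally finite in $X$ and covers $\overline{P_\alpha}$. A member of $\mathcal V_\alpha$ is not contained in $X\setminus\overline{P_\alpha}$, so it lies in some $D_\beta$.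

**Step 3: glue.** Apply Lemma 2 a second time, now to the increasing cover $\{P_\alpha\}$: there is a locally finite open cover $\{M_j\}_{j\in J}$ with $M_j\subset P_{\alpha'(j)}$. Consider
$$\{M_j\cap V:\ j\in J,\ V\in\mathcal V_{\alpha'(j)}\}.$$
It consists of open sets, each contained in some $D_\beta$. It covers $X$: if $x\in M_j$, then $x\in P_{\alpha'(j)}$, so $x$ lies in some $V\in\mathcal V_{\alpha'(j)}$. It is locally finite: a point has a neighborhood meeting only finitely many $M_j$, and for each of these $j$ a neighborhood meeting only finitely many members of $\mathcal V_{\alpha'(j)}$; intersect these finitely many neighborhoods. This completes the induction.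

Since $X$ is Hausdorff (Section 2), $X$ is paracompact. By the last fact of Section 3, every rectifiable $p$-space satisfies the hypothesis, so **every rectifiable $p$-space is paracompact.** $\blacksquare$

## 9. A perfect map onto a metrizable space

We prove Theorem 2 by showing (a)⇒(b)⇒(c)⇒(a) and (c)⇔(d). The implication (c)⇒(a) is the last fact of Section 3. Theorem 1 gives (c)⇒(d), and (d)⇒(c) is trivial. Two implications remain.

### From a compact set of countable character to a perfect map

Assume (a) and keep the notation of Section 5. Recall that an open cover $\mathcal N$ *star-refines* $\mathcal M$ if for every $N\in\mathcal N$ the union of all members of $\mathcal N$ meeting $N$ lies in a member of $\mathcal M$. By A. H. Stone's theorem, every open cover of a paracompact Hausdorff space has an open star-refinement. The estimate that was not uniform in Section 4 can now be replaced by star-refinements, because $X$ is paracompact by Theorem 1.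

**Step 1: construct a pseudometric whose small balls lie in small translates.** Put $\mathcal N_0=\{X\}$ and, given $\mathcal N_n$, let $\mathcal N_{n+1}$ be an open star-refinement of $\{N\cap W:N\in\mathcal N_n,\ W\in\mathcal W_{n+1}\}$. Then $\mathcal N_{n+1}$ star-refines $\mathcal N_n$, and $\mathcal N_n$ refines $\mathcal W_n$ for $n\ge1$. Let $E_n=\bigcup_{N\in\mathcal N_n}N\times N$. This set is symmetric and contains the diagonal, and $E_{n+1}\circ E_{n+1}\subset E_n$: if $x,y\in N$ and $y,z\in N'$ with $N,N'\in\mathcal N_{n+1}$, then $N'$ meets $N$, so $N\cup N'$ lies in one member of $\mathcal N_n$. With $E_n'=E_{2n}$ we have $E_0'=X\times X$, and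
$$E'_{n+1}\circ E'_{n+1}\circ E'_{n+1}\subset (E_{2n+2}\circ E_{2n+2})\circ(E_{2n+2}\circ E_{2n+2})\subset E_{2n+1}\circ E_{2n+1}\subset E_{2n}=E'_n .$$
The metrization lemma (Kelley, *General Topology*, Lemma 6.12) says that for such a sequence of symmetric sets containing the diagonal there is a pseudometric $d$ on $X$ with
$$E_n'\subset\{(x,y):d(x,y)<2^{-n}\}\subset E'_{n-1}\qquad(n\ge1).$$
The pseudometric $d$ is continuous on $X\times X$: the ball $B_d(x,2^{-n})$ contains $\{y:(x,y)\in E_n'\}=\mathrm{St}(x,\mathcal N_{2n})$, an open neighborhood of $x$, and $|d(x,y)-d(x',y')|\le d(x,x')+d(y,y')$. For $n\ge2$ the second inclusion above, the fact that $\mathcal N_{2n-2}$ refines $\mathcal W_{2n-2}\subset\mathcal W_{n-1}$, and (3) give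
$$B_d(x,2^{-n})\subset\mathrm{St}(x,\mathcal N_{2n-2})\subset\mathrm{St}_{n-1}(\{x\})\subset p(\{x\}\times U_{n-1}). \tag{5}$$

**Step 2: the quotient map has compact fibers.** Let $f:X\to M$ be the natural map onto the metric space obtained by identifying points at $d$-distance $0$. It is onto, and continuous since $d$ is. The fiber $f^{-1}(f(x))=\{y:d(x,y)=0\}$ is closed. By (5) it is contained in $\bigcap_np(\{x\}\times U_n)$. Since $p(x,\cdot)$ is a bijection, this intersection is $p(\{x\}\times\bigcap_nU_n)=p(\{x\}\times K)=C_x$ by (2). A closed subset of the compact set $C_x$ is compact. Here the fibers lie *inside* the sets $C_x$, so nothing requires the $C_x$ to form a partition.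

**Step 3: $f$ is closed.** It suffices to show that if $O$ is open and $f^{-1}(f(x))\subset O$, then $B_d(x,2^{-n})\subset O$ for some $n$. For then, if $F$ is closed and $f(x)\notin f(F)$, apply this to $O=X\setminus F$: the ball of radius $2^{-n}$ about $f(x)$ in $M$ has preimage $B_d(x,2^{-n})$, which misses $F$, so the ball misses $f(F)$.

Suppose no such $n$ exists, and pick $x_n\in B_d(x,2^{-n})\setminus O$ for each $n\ge 2$. The sequence $(x_n)$ has a cluster point in $C_x$. Otherwise each $c\in C_x$ has an open neighborhood containing $x_n$ for only finitely many $n$; finitely many of these neighborhoods cover $C_x$, and their union $G$ contains $x_n$ for only finitely many $n$. But by (4), $p(\{x\}\times U_{n-1})\subset G$ for all large $n$, so $x_n\in G$ for all large $n$ by (5), a contradiction. Let $c$ be a cluster point. Then $d(x,c)\le d(x,x_n)+d(x_n,c)$, and by continuity of $d$ the right side is arbitrarily small for suitable $n$; so $d(x,c)=0$, that is, $c\in f^{-1}(f(x))$. But $c\notin O$, since $X\setminus O$ is closed and contains all $x_n$. This contradicts $f^{-1}(f(x))\subset O$. So $f$ is perfect, and (b) holds.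

### From a perfect map to a $p$-space

Let $f:X\to(M,\rho)$ be a perfect map onto a metric space.

**Step 1: $X$ is Tychonoff, so that $\beta X$ makes sense.** Perfect Hausdorff preimages of paracompact spaces are paracompact (Engelking, *General Topology*, 5.1.35). The argument is the one in Section 1. Given an open cover $\mathcal D$ of $X$, each fiber $f^{-1}(t)$ is covered by a finite $\mathcal D_t\subset\mathcal D$. As $f$ is closed, $I_t=M\setminus f(X\setminus\bigcup\mathcal D_t)$ is an open neighborhood of $t$ with $f^{-1}(I_t)\subset\bigcup\mathcal D_t$. Take a locally finite open refinement $\{J_s\}$ of $\{I_t\}$ with $J_s\subset I_{t(s)}$; then $\{f^{-1}(J_s)\cap D:D\in\mathcal D_{t(s)}\}$ is a locally finite open refinement of $\mathcal D$. Since $X$ is Hausdorff (Section 2) and metrizable spaces are paracompact, $X$ is paracompact, hence normal, hence Tychonoff.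

**Step 2: define the families $\gamma_n$.** Let $\gamma_n$ be the family of open $V\subset\beta X$ with $\operatorname{diam}_\rho f(V\cap X)\le2^{-n}$. It covers $X$: for $x\in X$, the preimage under $f$ of the open ball of radius $2^{-n-1}$ about $f(x)$ is open in $X$, so it equals $V\cap X$ for some open $V\subset\beta X$, and $x\in V\in\gamma_n$.

**Step 3: the stars shrink into $X$.** Let $z\in\bigcap_n\mathrm{St}(x,\gamma_n)$, and let $\Phi=f^{-1}(f(x))$, a compact set. We show $z\in\Phi\subset X$. For each $n$ there is $V\in\gamma_n$ with $x,z\in V$. As $X$ is dense in $\beta X$ and $V$ is open, $z\in\mathrm{cl}_{\beta X}(V\cap X)$, so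
$$z\in\mathrm{cl}_{\beta X}\{y\in X:\rho(f(x),f(y))\le2^{-n}\}\qquad\text{for all }n.$$
Suppose $z\notin\Phi$. As $\Phi$ is compact and $\beta X$ is compact Hausdorff, there is an open $G\subset\beta X$ with $\Phi\subset G$ and $z\notin\mathrm{cl}_{\beta X}G$. The set $f(X\setminus G)$ is closed in $M$ and does not contain $f(x)$, so for some $n$ it contains no point at distance at most $2^{-n}$ from $f(x)$. This means $\{y\in X:\rho(f(x),f(y))\le2^{-n}\}\subset G$, so $z\in\mathrm{cl}_{\beta X}G$, a contradiction. Hence $X$ is a $p$-space, which is (c), and Theorem 2 is proved. $\blacksquare$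

**Remark.** If $X$ is first countable, we may take $K=\{e\}$. Then $C_x=\{x\}$, so the perfect map $f$ constructed above is injective, and an injective continuous closed surjection is a homeomorphism. This recovers the known theorem that first-countable rectifiable spaces are metrizable.

## 10. Up-sets in locally compact rectifiable spaces

*Proof of Theorem 3.* The proof is independent of Sections 5–9. Let $X$ be locally compact and rectifiable; it is Hausdorff by Section 2. Let $N$ be an open neighborhood of $e$ with compact closure. Call $A\subset X$ an *up-set* if $p(A\times N)\subset A$. In a group with $N=N^{-1}$, the up-sets are the unions of left cosets of the subgroup generated by $N$.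

In general the least up-sets containing given points need not form a partition. In Example C with $N=\{0,1\}$, the least up-set containing $0$, and also the one containing $1$, is $\{0,1\}$, since $p(0,\cdot)$ and $p(1,\cdot)$ preserve $\{0,1\}$. Starting from $2$ we reach $p(2,1)=0$ and then $p(0,1)=1$, so the least up-set containing $2$ is all of $X$. The partition we want is $\{0,1\}$, $\{2\}$: subtract from each least up-set what cannot lead back.

**Step 1: every up-set $A$ is clopen.** For $a\in A$, the set $p(\{a\}\times N)$ is an open neighborhood of $a=p(a,e)$ contained in $A$; so $A$ is open. Let $z\in\overline A$. The set $\{w:q(w,z)\in N\}$ is an open neighborhood of $z$, because $q(z,z)=e$, so it contains some $w\in A$. Then $z=p(w,q(w,z))\in p(A\times N)\subset A$. So $A$ is closed.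

**Step 2: the least up-set containing a point is $\sigma$-compact.** Unions and intersections of up-sets are up-sets, so there is a least up-set $A_x$ containing $x$. Put $A_0=\{x\}$ and $A_{k+1}=p(A_k\times N)$; this sequence increases because $e\in N$. The union $\bigcup_kA_k$ is an up-set containing $x$, and by induction every up-set containing $x$ contains each $A_k$; hence $A_x=\bigcup_kA_k$. Put $B_0=\{x\}$ and $B_{k+1}=p(B_k\times\overline N)$. By induction these are compact and $A_k\subset B_k$. So $A_x=\bigcup_k(A_x\cap B_k)$, and since $A_x$ is closed, each $A_x\cap B_k$ is compact.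

**Step 3: pass to an equivalence relation to get disjoint pieces.** Put $x\sim y$ if $A_x=A_y$. Note that $y\in A_x$ if and only if $A_y\subset A_x$. So the class of $x$ consists of those $y\in A_x$ with $x\in A_y$. Now $x\notin A_y$ if and only if $y$ lies in some up-set missing $x$: if $x\notin A_y$, then $A_y$ itself is such an up-set; conversely, if $y\in A$ for an up-set $A$ missing $x$, then $A_y\subset A$ misses $x$. Hence the class of $x$ is
$$A_x\setminus\bigcup\{A:\ A\text{ an up-set},\ x\notin A\}.$$
The union is an up-set, so by Step 1 this is a difference of two clopen sets, hence clopen. It is closed in the $\sigma$-compact set $A_x$, hence $\sigma$-compact. The equivalence classes are disjoint and cover $X$, which is the required decomposition. $\blacksquare$
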